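
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The zero set of the electric field of\\ finitely many point charges in the plane}


\begin{abstract}
We prove that the Coulomb field of finitely many nonzero point charges in $\mathbb R^2$ has only finitely many zeros, as conjectured by Erd\'elyi, Rosenblatt and Rosenblatt. For $M$ charges there are at most $2^{M-1}(3M-2)^2$ zeros. The proof replaces the conjugate coordinates $z,\bar z$ by two independent complex variables $u,v$. If there were infinitely many zeros, one of these variables could be made to tend to its value at a charge, and then the two field equations would demand incompatible rates of growth. The same argument shows that every value of the field is taken at most finitely often, also for other rational exponents greater than $1$, which may vary from charge to charge. Examples show that this lower bound on the exponents cannot be relaxed to include $1$, and that the charges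 must lie in the plane where the zeros are sought.
\end{abstract}

\section{The question and the results}

Let $p_1,\dots,p_M$ be distinct points of $\mathbb R^2$, $M\ge 1$, and let $a_1,\dots,a_M$ be nonzero real numbers, the charges. Write $p_j=(x_j,y_j)$, $p=(x,y)$ and $r_j=\|p-p_j\|$ (Euclidean norm). The field of these charges is
\[
F(p)=(X,Y)=\sum_{j=1}^M a_j\,\frac{p-p_j}{r_j^3},
\qquad p\in\mathbb R^2\setminus\{p_1,\dots,p_M\}.
\]
This is the Coulomb field of charges in space that lie in one plane, seen from that plane: each charge contributes a force of size $|a_j|/r_j^2$. A zero of $F$ is an equilibrium, or equivalently a critical point of the potential $\sum_j a_j/r_j$, whose gradient is $-F$. Erd\'elyi, Rosenblatt and Rosenblatt \cite{ERR} conjectured that the zero set of $F$ is finite.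

The smallest cases support this. One charge has no equilibrium, since $\|F\|=|a_1|/r_1^2$. For two charges, $F(p)=0$ makes $p-p_1$ and $p-p_2$ parallel, so $p$ lies on the line through the charges, and comparing lengths gives $r_1/r_2=\sqrt{|a_1/a_2|}$. The zero lies between the charges if the signs agree and outside the segment otherwise, so there is exactly one zero, except that there is none when $a_1=-a_2$.

In general, $F=0$ is a system of two equations in two unknowns, and one expects isolated solutions. Such a count proves nothing by itself. In $\mathbb R^3$, where there are three equations in three unknowns, a whole circle of equilibria can occur (Example~\ref{ex:circle}). Nor is it enough to clear the square roots: this gives two polynomial equations in $x$ and $y$, which might have a common factor.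

If the denominators were $r_j^2$ instead of $r_j^3$, the answer would be immediate. With $z=x+iy$ and $z_j=x_j+iy_j$ we would have
\[
X-iY=\sum_j \frac{a_j}{z-z_j},
\]
a rational function with a pole at $z_1$. It is therefore not identically zero, and it has at most $M-1$ zeros. With the denominators $r_j^3$ the function $X-iY$ is no longer holomorphic in $z$. The proof below recovers the role of the pole by using two variables.

\begin{theorem}\label{thm:main}
The zero set of $F$ is finite. It has at most $2^{M-1}(3M-2)^2$ points. No bound independent of $M$ is possible: for every $M$ there are $M$ charges with at least $M-1$ zeros.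
\end{theorem}

The method also gives the following stronger finiteness statement.

\begin{theorem}\label{thm:general}
Let $p_1,\dots,p_M\in\mathbb R^2$ be distinct, $M\ge1$, let $a_1,\dots,a_M$ be nonzero real numbers, and let $\beta_1,\dots,\beta_M$ be rational numbers with $\beta_j>1$, not necessarily equal. Then the field
\[
F_\beta(p)=\sum_{j=1}^M a_j\,\frac{p-p_j}{\|p-p_j\|^{\beta_j}},
\qquad p\in\mathbb R^2\setminus\{p_1,\dots,p_M\},
\]
is finite-to-one: $F_\beta^{-1}(E)$ is finite for every $E\in\mathbb R^2$.
\end{theorem}

Taking all $\beta_j=3$, we see that a Coulomb field superposed with any uniform field has finitely many zeros. In this case $\#F^{-1}(E)\le 9M^2\,2^M$ for $E\ne0$ (Corollary~\ref{cor:values}).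

Section~\ref{sec:two} introduces the two complex variables and treats two charges by hand. Section~\ref{sec:proof} proves finiteness in Theorem~\ref{thm:main} and Section~\ref{sec:count} the two counting statements. Section~\ref{sec:general} proves Theorem~\ref{thm:general}, and Section~\ref{sec:examples} discusses the hypotheses.

\section{Separating $z$ from its conjugate}\label{sec:two}

Near a charge one term of $F$ dominates all the others, so no zero of $F$ is close to a charge. A hypothetical curve of zeros in the real plane would thus avoid exactly the places where we understand the field. The remedy is to let the coordinates be complex.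

For a real point put $u=x+iy$ and $v=x-iy$, and let $u_j=x_j+iy_j$, $v_j=x_j-iy_j$. The $u_j$ are pairwise distinct, and so are the $v_j$. Then
\[
r_j^2=(u-u_j)(v-v_j),\qquad
X-iY=\sum_j\frac{a_j(v-v_j)}{r_j^3},\qquad
X+iY=\sum_j\frac{a_j(u-u_j)}{r_j^3}.
\]
From now on $u$ and $v$ are \emph{independent} complex variables, and the $r_j$ are complex variables subject only to the first relation. Let $Z\subset\mathbb C^{M+2}$ be the set of all $(u,v,r_1,\dots,r_M)$ with every $r_j\ne0$ and
\begin{gather}
r_j^2=(u-u_j)(v-v_j)\qquad(1\le j\le M),\label{eq:r}\\
\sum_{j=1}^M T_j=0,\qquad \sum_{j=1}^M S_j=0,\qquad\text{where}\quad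
T_j=\frac{a_j(v-v_j)}{r_j^3},\quad S_j=\frac{a_j(u-u_j)}{r_j^3}.\label{eq:TS}
\end{gather}
The map $(x,y)\mapsto(x+iy,\,x-iy,\,r_1,\dots,r_M)$ with $r_j>0$ sends the zero set of $F$ injectively into $Z$. So it suffices to show that $Z$ is finite. The gain is that $u$ may now approach $u_1$ while $v$ goes elsewhere. On $Z$ we have $u\ne u_j$ and $v\ne v_j$ for all $j$, and the sizes of the terms follow from \eqref{eq:r}:
\begin{equation}\label{eq:sizes}
|T_j|=|a_j|\,|u-u_j|^{-3/2}\,|v-v_j|^{-1/2},\qquad
|S_j|=|a_j|\,|u-u_j|^{-1/2}\,|v-v_j|^{-3/2}.
\end{equation}
The exponents $3/2$ and $1/2$ trade places between the two equations. This asymmetry decides the one case of the proof in which a single equation does not suffice.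

\subsection*{Reaching a charge}

We need to know that infinitely many solutions force some solutions to come near $u=u_1$ or near $v=v_1$. This is where algebra enters. A subset of $\mathbb C^n$ is \emph{constructible} if it is a finite Boolean combination of zero sets of polynomials. Chevalley's theorem says that the image of a constructible set under a polynomial map is constructible. The algebraic subsets of $\mathbb C$ are the finite sets and $\mathbb C$ itself, so a constructible subset of $\mathbb C$ is either finite or \emph{cofinite}, that is, it has finite complement. We state the consequence with an integer $N$ that will be needed in Section~\ref{sec:general}; for the moment $N=1$ and $w_j=r_j$.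

\begin{lemma}\label{lem:reach}
Let $N\ge1$, let $u_1,\dots,u_M,v_1,\dots,v_M\in\mathbb C$, and let $Z\subset\mathbb C^{M+2}$ be a constructible set of points $(u,v,w_1,\dots,w_M)$ at each of which $w_j^{2N}=(u-u_j)(v-v_j)$ for all $j$. If $Z$ is infinite, then at least one of the projections $u(Z)$, $v(Z)\subset\mathbb C$ is cofinite.
\end{lemma}

\begin{proof}
For given $u$ and $v$, each $w_j$ has at most $2N$ possible values. If $u(Z)$ and $v(Z)$ were both finite, $Z$ would be finite. So one of the two projections is infinite. It is constructible by Chevalley's theorem, hence cofinite.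
\end{proof}

A cofinite subset of $\mathbb C$ contains sequences tending to any prescribed point. Thus it is enough to show that no sequence in $Z$ has $u\to u_1$, and that none has $v\to v_1$.

\subsection*{Two charges by hand}

Take $M=2$, with the charges at $(0,0)$ and $(1,0)$, so $u_1=v_1=0$ and $u_2=v_2=1$. On $Z$ we have $T_1=-T_2$ and $S_1=-S_2$. Squaring the moduli in \eqref{eq:sizes} and putting $c=(a_2/a_1)^2$, we get
\[
\frac{|v-1|}{|v|}=c\,\frac{|u|^3}{|u-1|^3},\qquad
\frac{|v-1|^3}{|v|^3}=c\,\frac{|u|}{|u-1|}.
\]
With $\rho=|v-1|/|v|$ and $\sigma=|u|/|u-1|$ these read $\rho=c\sigma^3$ and $\rho^3=c\sigma$. As $u\to0$, both equations would push $v$ to $1$, the first at the rate $\sigma^3$, the second at the rate $\sigma^{1/3}$. These rates are incompatible. Indeed, $c^3\sigma^9=c\sigma$ and $\sigma\neq0$ give $\sigma=c^{-1/4}$, and then $\rho=c^{1/4}$. So $u$ stays away from $0$, and $v$ stays away from $1$. Neither $u(Z)$ nor $v(Z)$ is cofinite, and $Z$ is finite by Lemma~\ref{lem:reach}. The condition $\sigma=c^{-1/4}$ is the relation $r_1/r_2=\sqrt{|a_1/a_2|}$ found above.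

With more charges we cannot solve the equations in this way, and we do not know where $v$ goes as $u\to u_1$. But by compactness $v$ has a limit point on the Riemann sphere, and only a few kinds of limit are possible.

\section{Finiteness for the Coulomb field}\label{sec:proof}

For sequences of positive numbers, $f\asymp g$ means that $f/g$ lies between two positive constants for all sufficiently large indices. We use repeatedly that if a finite sum of complex sequences is $0$, then no single, nowhere vanishing term can dominate, in the sense that every other term divided by it tends to $0$.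

\begin{proposition}\label{prop:complex}
Let $u_1,\dots,u_M$ be pairwise distinct complex numbers, let $v_1,\dots,v_M$ be pairwise distinct complex numbers, $M\ge1$, and let $a_1,\dots,a_M$ be nonzero complex numbers. Then the set $Z$ defined by \eqref{eq:r}, \eqref{eq:TS} and $r_j\ne0$ for all $j$ is finite.
\end{proposition}

\begin{proof}
Multiplying the two sums in \eqref{eq:TS} by $\prod_k r_k^3$, we see that $Z$ is given by polynomial equations and the inequations $r_j\ne0$. So it is constructible. Suppose that $Z$ is infinite. The hypotheses and the definition of $Z$ are unchanged if we exchange $u,u_j$ with $v,v_j$, which exchanges $T_j$ with $S_j$. By Lemma~\ref{lem:reach} we may therefore assume that $u(Z)$ is cofinite. Hence there is a sequence in $Z$ with $u\to u_1$. Passing to a subsequence, we may assume that $v$ converges to some $v_*\in\mathbb C\cup\{\infty\}$. Put $t=|u-u_1|$. Then $t\to0$, and $t>0$ since $r_1\neq0$. For $j\ne1$ we have $|u-u_j|\asymp1$, because $u_j\ne u_1$. We go through the possible positions of $v_*$, using \eqref{eq:sizes}.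

\smallskip
\emph{Case 1: $v_*$ is finite and different from all $v_j$.} Then $|T_1|\asymp t^{-3/2}\to\infty$, while the other $T_j$ are bounded. This is impossible, since $\sum_jT_j=0$.

\smallskip
\emph{Case 2: $v_*=v_1$.} Again $|T_1|\asymp t^{-3/2}|v-v_1|^{-1/2}\to\infty$, and the other $T_j$ are bounded because $v_j\ne v_1$ for $j\neq1$. This is impossible.

\smallskip
\emph{Case 3: $v_*=v_k$ with $k\ne1$.} This is the case seen for two charges, where the first equation alone gives no contradiction. Put $s=|v-v_k|>0$; then $s\to0$. All terms except those with index $1$ and $k$ are bounded in both equations. In the first equation $|T_1|\asymp t^{-3/2}\to\infty$ must be compensated by $T_k$, so $T_k/T_1\to-1$. In the second, $|S_k|\asymp s^{-3/2}\to\infty$ must be compensated by $S_1$, so $S_1/S_k\to-1$. Since $|T_k|\asymp s^{-1/2}$ and $|S_1|\asymp t^{-1/2}$, this says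
\[
t^{-3/2}\asymp s^{-1/2},\qquad t^{-1/2}\asymp s^{-3/2}.
\]
Dividing gives $t^{-1}\asymp s$. But $t^{-1}\to\infty$ and $s\to0$, a contradiction.

\smallskip
\emph{Case 4: $v_*=\infty$.} Now $|v-v_j|\asymp|v|$ for all $j$. Hence $|T_1|\asymp t^{-3/2}|v|^{-1/2}$, while $|T_j|\asymp|v|^{-1/2}$ for $j\ne1$. So $T_j/T_1\to0$ for all $j\ne1$, which is impossible.

\smallskip
All cases are excluded, and $Z$ is finite.
\end{proof}

Since the zero set of $F$ injects into $Z$, this proves the finiteness statement of Theorem~\ref{thm:main}.

\section{Counting the zeros}\label{sec:count}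

\begin{proof}[Proof of the bounds in Theorem~\ref{thm:main}]
We count points of $Z$ by B\'ezout's theorem, in the following form \cite[Ex.~8.4.6]{Fulton}: the degrees of the irreducible components of an intersection of hypersurfaces in projective space sum to at most the product of the degrees of the hypersurfaces. Consider in $\mathbb C^{M+2}$ the $M+2$ polynomials
\begin{gather*}
f_j=r_j^2-(u-u_j)(v-v_j)\quad(1\le j\le M),\\
\Phi_1=\sum_{j}a_j(v-v_j)\prod_{k\ne j}r_k^3,\qquad
\Phi_2=\sum_{j}a_j(u-u_j)\prod_{k\ne j}r_k^3 .
\end{gather*}
The $f_j$ have degree $2$. The polynomials $\Phi_1,\Phi_2$ have degree $1+3(M-1)=3M-2$. Where all $r_j\ne0$, the common zeros of these polynomials are exactly the points of $Z$. Thus $Z$ is open in the common zero set and, by Proposition~\ref{prop:complex}, finite. So each of its points is an isolated common zero, hence an irreducible component, of degree $1$, of the intersection of the projective closures of the $M+2$ hypersurfaces. B\'ezout's theorem gives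
\[
\#Z\le 2^M(3M-2)^2 .
\]
The map $(u,v,r)\mapsto(u,v,-r)$ preserves $Z$, because it only changes the sign of the two sums in \eqref{eq:TS}. It sends the points that come from zeros of $F$, where all $r_j>0$, to points where all $r_j<0$. So twice the number of zeros of $F$ is at most $\#Z$, which proves the upper bound.

For the lower bound take $a_j=1$ and $p_j=(j,0)$ for $1\le j\le M$. On the segment $j<x<j+1$, $y=0$, with $1\le j\le M-1$, we have $Y=0$, while $X$ is continuous, tends to $+\infty$ as $x$ decreases to $j$ and to $-\infty$ as $x$ increases to $j+1$. So there is a zero on each of these $M-1$ segments.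
\end{proof}

\section{Prescribed values and other exponents}\label{sec:general}

We turn to Theorem~\ref{thm:general}. There are three new features. The constant $E$ is an additional term in each equation, and it can balance a term of $F_\beta$ when $v\to\infty$. The terms with different $j$ may now have different orders as $v\to\infty$. And for exponents $\beta_j<2$ the term $T_1$ need not tend to infinity when both $u\to u_1$ and $v\to v_1$. The second difficulty disappears if we approach a charge with the smallest exponent; the first and the third are met by using both equations.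

To stay within algebraic sets we need $\|p-p_j\|^{\beta_j}$ to be an algebraic function; this is why $\beta_j$ is rational. Choose an integer $N\ge1$ such that all $n_j=N\beta_j$ are integers, and write
\[
\alpha_j=\tfrac12\beta_j-1>-\tfrac12 .
\]
The Coulomb case is $\alpha_j=\frac12$.

\begin{proposition}\label{prop:complexgeneral}
Let $u_j$, $v_j$, $a_j$ be as in Proposition~\ref{prop:complex}, let $\beta_j>1$ be rational, with $N$ and $n_j$ as above, and let $E_1,E_2\in\mathbb C$. Let $Z$ be the set of all $(u,v,w_1,\dots,w_M)\in\mathbb C^{M+2}$ with all $w_j\ne0$ and
\begin{gather*}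
w_j^{2N}=(u-u_j)(v-v_j)\quad(1\le j\le M),\\
\sum_{j}T_j=E_1,\quad \sum_jS_j=E_2,\qquad\text{where}\quad
T_j=a_j(v-v_j)w_j^{-n_j},\quad S_j=a_j(u-u_j)w_j^{-n_j}.
\end{gather*}
Then $Z$ is finite.
\end{proposition}

\begin{proof}
Since $|w_j|^{n_j}=(|u-u_j|\,|v-v_j|)^{n_j/(2N)}$ and $n_j/(2N)=\beta_j/2=\alpha_j+1$, we have
\begin{equation}\label{eq:gensizes}
|T_j|=|a_j|\,|u-u_j|^{-(\alpha_j+1)}|v-v_j|^{-\alpha_j},\qquad
|S_j|=|a_j|\,|u-u_j|^{-\alpha_j}|v-v_j|^{-(\alpha_j+1)} .
\end{equation}
Clearing the denominators shows that $Z$ is constructible. Suppose it is infinite. By Lemma~\ref{lem:reach} and the symmetry that exchanges $(u,u_j,T_j,E_1)$ with $(v,v_j,S_j,E_2)$, we may assume that $u(Z)$ is cofinite. Number the charges so that $\alpha_1=\min_j\alpha_j$. As before, choose a sequence in $Z$ with $u\to u_1$ and $v\to v_*\in\mathbb C\cup\{\infty\}$, and put $t=|u-u_1|>0$. Then $t\to0$, and $|u-u_j|\asymp1$ for $j\ne1$. Recall that $\alpha_j+1>0$.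

\smallskip
\emph{Case 1: $v_*$ is finite and different from all $v_j$.} Then $|T_1|\asymp t^{-(\alpha_1+1)}\to\infty$, while $E_1$ and the other $T_j$ are bounded. This is impossible.

\smallskip
\emph{Case 2: $v_*=v_1$.} Put $s=|v-v_1|>0$; then $s\to0$. For $j\ne1$ both $T_j$ and $S_j$ are bounded, so the two equations show that $T_1$ and $S_1$ are bounded. If $\alpha_1<0$, neither boundedness is absurd on its own. But by \eqref{eq:gensizes}
\[
|T_1S_1|=|a_1|^2(ts)^{-(2\alpha_1+1)}\to\infty,
\]
because $2\alpha_1+1=\beta_1-1>0$. This is a contradiction.

\smallskip
\emph{Case 3: $v_*=v_k$ with $k\ne1$.} Put $s=|v-v_k|>0$; then $s\to0$. All terms with index different from $1$ and $k$ are bounded, and so are $E_1,E_2$. Since $|T_1|\asymp t^{-(\alpha_1+1)}\to\infty$, the first equation gives $T_k/T_1\to-1$. Since $|S_k|\asymp s^{-(\alpha_k+1)}\to\infty$, the second gives $S_1/S_k\to-1$. As $|T_k|\asymp s^{-\alpha_k}$ and $|S_1|\asymp t^{-\alpha_1}$, we obtain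
\[
t^{-(\alpha_1+1)}\asymp s^{-\alpha_k},\qquad t^{-\alpha_1}\asymp s^{-(\alpha_k+1)},
\]
and division yields $t^{-1}\asymp s$, a contradiction as in Section~\ref{sec:proof}.

\smallskip
\emph{Case 4: $v_*=\infty$.} Put $s=|v|\to\infty$; then $|v-v_j|\asymp s$ for all $j$. In the first equation
\[
|T_1|\asymp t^{-(\alpha_1+1)}s^{-\alpha_1},\qquad |T_j|\asymp s^{-\alpha_j}\quad(j\ne1).
\]
As $\alpha_j\ge\alpha_1$, we have $s^{-\alpha_j}\le s^{-\alpha_1}$ once $s\ge1$, and so $T_j/T_1\to0$ for $j\ne1$. Thus $E_1=(1+o(1))T_1$. Since $T_1\ne0$, it follows that $E_1\ne0$ and $|T_1|\to|E_1|$. Therefore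
\begin{equation}\label{eq:first}
t^{-(\alpha_1+1)}s^{-\alpha_1}\asymp1 .
\end{equation}
Here is the possible balance with the constant. It forces $s^{\alpha_1}\asymp t^{-(\alpha_1+1)}\to\infty$, so $\alpha_1>0$. We now turn to the second equation, where
\[
|S_1|\asymp t^{-\alpha_1}s^{-(\alpha_1+1)},\qquad |S_j|\asymp s^{-(\alpha_j+1)}\quad(j\ne1).
\]
Because $\alpha_1>0$ we have $t^{-\alpha_1}\to\infty$, and $s^{-(\alpha_j+1)}\le s^{-(\alpha_1+1)}$ once $s\ge1$. So $S_j/S_1\to0$ for $j\ne1$, and by the same reasoning
\begin{equation}\label{eq:second}
t^{-\alpha_1}s^{-(\alpha_1+1)}\asymp1 .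
\end{equation}
Dividing \eqref{eq:first} by \eqref{eq:second} gives $t^{-1}s\asymp1$. But $t^{-1}s\to\infty$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $E=(E_x,E_y)$ and take $u_j=x_j+iy_j$, $v_j=x_j-iy_j$, $E_1=E_x-iE_y$, $E_2=E_x+iE_y$. If $F_\beta(x,y)=E$, put $u=x+iy$, $v=x-iy$ and $w_j=\|p-p_j\|^{1/N}>0$. Then $w_j^{2N}=\|p-p_j\|^2=(u-u_j)(v-v_j)$ and $w_j^{n_j}=\|p-p_j\|^{\beta_j}$. The two equations of Proposition~\ref{prop:complexgeneral} are $F_\beta=E$ written in the coordinates $X-iY$ and $X+iY$. So $F_\beta^{-1}(E)$ injects into the finite set $Z$.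
\end{proof}

\begin{corollary}\label{cor:values}
For the Coulomb field $F$ of $M$ charges and $E\ne0$ we have $\#F^{-1}(E)\le 9M^2\,2^M$.
\end{corollary}

\begin{proof}
Here $N=1$, $n_j=3$ and $w_j=r_j$. Repeat the B\'ezout count of Section~\ref{sec:count} with $\Phi_i$ replaced by $\Phi_i-E_i\prod_kr_k^3$ for $i=1,2$, and with Proposition~\ref{prop:complexgeneral} in place of Proposition~\ref{prop:complex}. The two new polynomials have degree $3M$, as both $E_1$ and $E_2=\overline{E_1}$ are nonzero. So $\#F^{-1}(E)\le\#Z\le2^M(3M)^2$. (For $E\ne0$ the change of sign of $r$ no longer preserves $Z$, and no factor $2$ is gained.)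
\end{proof}

\section{The role of the hypotheses}\label{sec:examples}

The condition $\beta_j>1$ was used in full only in Case~2; the other cases need only $\alpha_j+1>0$. Case~2 is indeed where the argument fails for $\beta_j=1$.

\begin{example}\label{ex:ray}
The condition $\beta_j>1$ cannot be weakened to $\beta_j\ge1$. Let $M=2$, $\beta_1=\beta_2=1$, with charge $+1$ at $(0,0)$ and $-1$ at $(1,0)$. Each charge now contributes a vector of constant length. At every point $(x,0)$ with $x>1$ the field is $(1,0)-(1,0)=0$, so the zero set contains a ray. With $N=1$, the corresponding complex solutions are the points $(u,v,w_1,w_2)=(u,u,u,u-1)$ with $u\ne0,1$. Along them $u\to u_1=0$ and $v\to v_1=0$ can occur simultaneously, with $|T_1|=|S_1|=1$ throughout.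
\end{example}

The hypothesis that the charges lie in the plane under consideration entered through the factorization $r_j^2=(u-u_j)(v-v_j)$ with pairwise distinct $u_j$ and pairwise distinct $v_j$.

\begin{example}\label{ex:circle}
In $\mathbb R^3$ with the Coulomb field ($\beta=3$), place charges $+1$ at $(0,0,1)$ and $(0,0,-1)$ and a charge $-1/\sqrt2$ at the origin. At a point of the plane $z=0$ at distance $\rho>0$ from the origin, the $z$-component of the field vanishes by symmetry, and the radial component is
\[
\frac{2\rho}{(\rho^2+1)^{3/2}}-\frac{1}{\sqrt2\,\rho^2}.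
\]
For $\rho=1$ this equals $2/2^{3/2}-1/\sqrt2=0$. So the whole circle $\rho=1$, $z=0$ consists of zeros. Hence the analogue of Theorem~\ref{thm:main} fails in $\mathbb R^3$, and it fails in a plane if charges outside that plane are allowed.

In the coordinates $u,v$ of the plane $z=0$, the squared distances are $uv+1$, $uv+1$ and $uv$, so all three charges project to the same point $u=v=0$. On the complexified circle $uv=1$ we have $v\to\infty$ as $u\to0$, and every term of the first equation has size $\asymp|v|$. In Case~4 the term with index $1$ dominated because $u_j\ne u_1$ for the other charges; here this argument breaks down.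
\end{example}

\begin{remark}
The reality of the charges was not used in the finiteness proofs after the passage to complex coordinates; Propositions~\ref{prop:complex} and~\ref{prop:complexgeneral} hold for nonzero complex $a_j$. The rationality of the $\beta_j$ was used only to write the equations as a constructible set $Z$, which guarantees through Lemma~\ref{lem:reach} that an infinite solution set reaches $u=u_1$ or $v=v_1$ in the limit. The present argument does not apply to irrational exponents.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ERR}
Tam\'as Erd\'elyi, Joseph Rosenblatt, Rebecca Rosenblatt,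
\emph{The Zero Set of an Electric Field from a Finite Number of Point Charges},
arXiv:2106.04706 (2021).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\end{thebibliography}

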